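# No copy of $C[0,\omega_2]$ in $C(\mathfrak K)$ or in $\mathfrak X$

## 1. A guess: free countable steps cannot carry an increasing family of length $\omega_2$

All Banach spaces are real, and "subspace" of a Banach space means closed subspace. One Banach space contains another if it has a subspace isomorphic to it.

For $\xi<\omega_2$ put $e_\xi=1_{[0,\xi]}\in C[0,\omega_2]$. This function is continuous because $[0,\xi]=[0,\xi+1)$ is clopen. Two features matter. First, $\|e_\xi-e_\zeta\|=1$ for $\xi\ne\zeta$. Second, for $\delta_1<\dots<\delta_{2n}<\omega_2$,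
$$\sum_{k=1}^{2n}(-1)^k e_{\delta_k}=\sum_{j=1}^n\big(e_{\delta_{2j}}-e_{\delta_{2j-1}}\big)=1_{\bigcup_{j\le n}(\delta_{2j-1},\delta_{2j}]},\qquad\text{which has norm }1. \tag{1}$$

Two spaces will be defined in Section 2: a space $C(\mathfrak K)$ whose compact space comes from a Boolean algebra $\mathfrak B$, and a Banach space $\mathfrak X$. Both $\mathfrak B$ and $\mathfrak X$ are built by a transfinite iteration in which each step glues on a countable (respectively separable) piece as freely as possible. Antonio Avilés and Christina Brech ask, in "A Boolean algebra and a Banach space obtained by push-out iteration", arXiv:1012.5051 (2010), whether it is true in general that $C(\mathfrak K)$, or at least $\mathfrak X$, does not contain $C[0,\omega_2]$.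

The answer one would first guess is: *it is true, and freeness is the reason.* Freely attached vectors behave like the unit vectors of $\ell_1$, and (1) is as far from $\ell_1$ as possible. So one guesses two things.

1. Neither space contains $C[0,\omega_2]$, provably in ZFC.
2. The reason: among any $\omega_2$ uniformly separated vectors there are $\omega_2$ that span a copy of $\ell_1(\omega_2)$.

The second guess implies the first, by the following remark.

**Lemma 1 (alternating sums).** Let $T:C[0,\omega_2]\to Z$ be a bounded linear map into a Banach space, $D\subseteq\omega_2$ infinite and $\kappa>0$. Then it is impossible that $\|\sum_{\delta\in F}c_\delta Te_\delta\|\ge\kappa\sum_{\delta\in F}|c_\delta|$ for all finite $F\subset D$ and all $c_\delta\in\mathbb R$.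

**Proof.** Take $\delta_1<\dots<\delta_{2n}$ in $D$ and $c_{\delta_k}=(-1)^k$. By (1), $\|T\|\ge\|\sum_k(-1)^kTe_{\delta_k}\|\ge 2n\kappa$. This would hold for every $n$. $\square$

We shall see that guess 1 is right for both spaces, while guess 2 is right for $\mathfrak X$ and wrong for $C(\mathfrak K)$ as soon as $\mathfrak c\ge\omega_2$. First, two tests.

**Test 1: $\mathfrak c=\omega_1$.** Both spaces will have density at most $\mathfrak c$, and $C[0,\omega_2]$ contains the $1$-separated family $(e_\xi)_{\xi<\omega_2}$. So there is nothing to prove when $\mathfrak c=\omega_1$. The problem is about $\mathfrak c\ge\omega_2$.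

**Test 2: $\ell_1(\omega_2)$.** This is the simplest space of density $\omega_2$ built freely, one coordinate at a time. We verify guess 2 for it by hand. Recall that a subset of $\omega_2$ is *stationary* if it meets every closed unbounded subset of $\omega_2$. The set $\{\delta<\omega_2:\operatorname{cf}\delta=\omega_1\}$ is stationary: the limit of the first $\omega_1$ elements of a closed unbounded set lies in that set and has cofinality $\omega_1$. A stationary set has size $\omega_2$ and stays stationary when a bounded set is removed. Any set of at most $\omega_1$ elements of $\omega_2$ is bounded, since $\omega_2$ is regular. *Fodor's lemma* says: if $D$ is stationary and $i:D\to\omega_2$ satisfies $i(\delta)<\delta$, then $i$ is constant on a stationary subset of $D$.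

**Lemma 2 (thinning).** Let $N_\xi$ $(\xi<\omega_2)$ be countable sets and $\Gamma_\delta=\bigcup_{\xi<\delta}N_\xi$. There are $i<\omega_2$ and a stationary $D\subseteq\omega_2$ such that, with $\Lambda=\Gamma_i$, for every $\delta\in D$
$$\Lambda\subseteq\Gamma_\delta\qquad\text{and}\qquad N_\delta\cap\Gamma_\delta\subseteq\Lambda. \tag{2}$$
In particular $|\Lambda|\le\omega_1$.

**Proof.** Let $\operatorname{cf}\delta=\omega_1$. Each of the countably many elements of $N_\delta\cap\Gamma_\delta$ lies in some $N_\xi$ with $\xi<\delta$. The supremum of countably many ordinals below $\delta$ is below $\delta$, and so is its successor. Hence $N_\delta\cap\Gamma_\delta\subseteq\Gamma_{i(\delta)}$ for some $i(\delta)<\delta$. By Fodor's lemma $i(\delta)=i$ for all $\delta$ in a stationary set $D$. Put $\Lambda=\Gamma_i$. Since $i<\delta$ for $\delta\in D$, we have $\Lambda\subseteq\Gamma_\delta$. Finally $\Lambda$ is a union of at most $\omega_1$ countable sets. $\square$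

Now let $x_\xi\in\ell_1(\omega_2)$ $(\xi<\omega_2)$ satisfy $\|x_\xi-x_\zeta\|\ge\varepsilon$ for $\xi\neq\zeta$. Let $N_\xi$ be the (countable) support of $x_\xi$ and apply Lemma 2. If $\delta<\delta'$ are in $D$, then $N_\delta\subseteq\Gamma_{\delta'}$, so $N_\delta\cap N_{\delta'}\subseteq\Lambda$. Thus, outside $\Lambda$, the vectors $x_\delta$ $(\delta\in D)$ have disjoint supports. Let $x'_\delta$ be the restriction of $x_\delta$ to $\omega_2\setminus\Lambda$; its norm is the distance of $x_\delta$ to $\ell_1(\Lambda)$. The space $\ell_1(\Lambda)$ has a dense set of size at most $\omega_1$, and no vector $y$ of it can satisfy $\|x_\delta-y\|<\varepsilon/2$ for two different $\delta$. So $\|x_\delta'\|\ge\varepsilon/2$ for all but at most $\omega_1$ many $\delta\in D$, and after removing these, $D$ is still stationary. Then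
$$\Big\|\sum_{\delta\in F}c_\delta x_\delta\Big\|\ge\sum_{\delta\in F}|c_\delta|\,\|x'_\delta\|\ge\frac\varepsilon2\sum_{\delta\in F}|c_\delta|\qquad(F\subset D\text{ finite}).$$
If $T:C[0,\omega_2]\to\ell_1(\omega_2)$ were an isomorphic embedding, then the vectors $Te_\xi$ would be $\|T^{-1}\|^{-1}$-separated, and Lemma 1 would be contradicted. Both guesses pass this test. The proof for $\mathfrak X$ will be this computation, with "disjoint supports outside $\Lambda$" replaced by a statement about functionals.

## 2. Push-outs, posexes, and the objects $\mathfrak B$, $\mathfrak K$, $\mathfrak X$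

As in the source of the problem, $\mathfrak c$ is assumed to be a regular cardinal. We need this only because $\mathfrak B$ and $\mathfrak X$ are given to us under that assumption.

**Definition (Boolean push-out).** Let $R\subseteq S$ and $R\subseteq A$ be subalgebras of a Boolean algebra $B$. We write $B=\mathbf{PO}_R[S,A]$ if $B$ is generated by $S\cup A$, $S\cap A=R$, and $B$ is the push-out (amalgamated free product) of $S$ and $A$ over $R$. Equivalently, the last condition says:
$$a\in A,\ s\in S,\ a\wedge s=0\ \Longrightarrow\ \text{there is } r\in R\text{ with } a\le r\text{ and } s\wedge r=0. \tag{3}$$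

Condition (3) is the form that we use. It says that every disjointness between $A$ and $S$ has a reason in $R$.

**Definition (Boolean posex, tower).** An extension $A\subseteq B$ (or an embedding $A\to B$) is *posex* if there is a countable subalgebra $S\subseteq B$ with $B=\mathbf{PO}_{S\cap A}[S,A]$. A Boolean algebra $B$ is *tightly $\sigma$-filtered* if there is an increasing chain of subalgebras $\{B_\alpha:\alpha\le\lambda\}$ with $B_0=\{0,1\}$, $B_\lambda=B$, unions at limit steps, and each $B_{\alpha+1}$ a posex of $B_\alpha$.

**Example (free algebra).** Let $B$ be the free algebra on generators $g_\alpha$ $(\alpha<\omega_2)$ and $B_\alpha$ the subalgebra generated by $\{g_\beta:\beta<\alpha\}$. Take $S=\{0,1,g_\alpha,-g_\alpha\}$ and $R=\{0,1\}$. If $a\in B_\alpha$, $s\in S$ and $a\wedge s=0$, independence gives $a=0$ (take $r=0$) or $s=0$ (take $r=1$). So $B$ is tightly $\sigma$-filtered. Its Stone space is $2^{\omega_2}$, and the product measure is strictly positive on nonempty clopen sets. A strictly increasing $\omega_1$-sequence of clopen sets would give a strictly increasing $\omega_1$-sequence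 of reals, and so uncountably many distinct rationals chosen between consecutive terms. So there are no long chains of clopen sets here.

**Definition (Banach push-out).** Let $R\subseteq S$ and $R\subseteq E$ be subspaces of a Banach space $X$. We write $X=\mathbf{PO}_R[S,E]$ if $X$ is the closed linear span of $S\cup E$, $S\cap E=R$, and $X$ is the push-out of $S$ and $E$ over $R$, that is, the natural map from $(S\oplus_1E)/\{(r,-r):r\in R\}$ to $X$ is an onto isometry. Equivalently, $S+E$ is dense in $X$ and
$$\|s+e\|=\inf_{r\in R}\big(\|s+r\|+\|e-r\|\big)\qquad\text{for all }s\in S,\ e\in E. \tag{4}$$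

**Definition (Banach posex, tower).** An extension $E\subseteq F$ (or an isometric embedding $E\to F$) is *posex* if there is a separable subspace $S\subseteq F$ with $F=\mathbf{PO}_{S\cap E}[S,E]$. A Banach space $X$ is *tightly $\sigma$-filtered* if there is an increasing chain of subspaces $\{X_\alpha:\alpha\le\lambda\}$ with $X_0=\{0\}$, $X_\lambda=X$, $X_\mu=\overline{\bigcup_{\alpha<\mu}X_\alpha}$ at limits $\mu$, and each $X_{\alpha+1}$ a posex of $X_\alpha$.

**Example ($\ell_1(\omega_2)$).** Let $X_\alpha=\ell_1(\alpha)$, let $S$ be the line spanned by the $\alpha$-th unit vector, and $R=\{0\}$. Then (4) reads $\|s+e\|=\|s\|+\|e\|$, which is true. So $\ell_1(\omega_2)$ is tightly $\sigma$-filtered.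

**Example (everything of size $\omega_1$).** If $A\subseteq B$ and $B$ is countable, the extension is posex with $S=B$, $R=A$: in (3) take $r=a$. If $E\subseteq F$ and $F$ is separable, it is posex with $S=F$, $R=E$: in (4), $\le$ holds trivially in every case by the triangle inequality $\|s+e\|\le\|s+r\|+\|e-r\|$, and $r=e$ gives equality. Hence every Boolean algebra of size at most $\omega_1$ and every Banach space of density at most $\omega_1$ is tightly $\sigma$-filtered: use a continuous increasing chain of length $\omega_1$ of countable (separable) pieces. In particular $C[0,\omega_1]$ is such a space. So the guess is false with $\omega_1$ in place of $\omega_2$; the length $\omega_2$ must enter the proof, and it enters through Lemma 2.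

**The two objects.** It is known that there is a unique Boolean algebra $\mathfrak B$ (up to isomorphism) such that

1. $|\mathfrak B|=\mathfrak c$;
2. $\mathfrak B$ is tightly $\sigma$-filtered;
3. for every embedding $A\to\mathfrak B$ and every posex embedding $A\to B$ with $|A|<\mathfrak c$, there is an embedding $B\to\mathfrak B$ making the diagram commute.

Its Stone space is $\mathfrak K$. It is also known that there is a unique Banach space $\mathfrak X$ (up to isometry) that has density $\mathfrak c$, is tightly $\sigma$-filtered, and satisfies the analogue of (3): for every isometric embedding $E\to\mathfrak X$ and every posex isometric embedding $E\to F$ with $\operatorname{dens}E<\mathfrak c$, there is an isometric embedding $F\to\mathfrak X$ making the diagram commute.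

As background for the question: Dow and Hart proved in ZFC that $\mathfrak B$ contains no $\omega_2$-chain. In the $\aleph_2$-Cohen model $\mathfrak B\cong\mathcal P(\omega)/\mathrm{fin}$, so $C(\mathfrak K)\cong\ell_\infty/c_0$, and Brech and Koszmider proved that in this model $\ell_\infty/c_0$ does not contain $C[0,\omega_2]$. An isomorphic copy of $C[0,\omega_2]$ in $C(\mathfrak K)$ need not come from a chain of clopen sets, so the Dow–Hart theorem alone does not answer the question.

## 3. The theorems, and how non-containment follows from $\ell_1$ estimates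

**Theorem A.** Let $X$ be a tightly $\sigma$-filtered Banach space, $\varepsilon>0$, and $(x_\xi)_{\xi<\omega_2}\subset X$ with $\|x_\xi-x_\zeta\|\ge\varepsilon$ for $\xi\ne\zeta$. Then there is a stationary $D\subseteq\omega_2$ with
$$\Big\|\sum_{\delta\in F}c_\delta x_\delta\Big\|\ge\frac\varepsilon2\sum_{\delta\in F}|c_\delta|\qquad(F\subset D\text{ finite},\ c_\delta\in\mathbb R).$$
Hence every subspace of $X$ of density $\ge\omega_2$ contains an isomorphic copy of $\ell_1(\omega_2)$.

**Theorem B.** Let $B$ be a tightly $\sigma$-filtered Boolean algebra with Stone space $K$. Let $(x_\xi)_{\xi<\omega_2}\subset C(K)$, $(\theta_\gamma)_{\gamma<\omega_2}\subset C(K)^*$, $\|\theta_\gamma\|\le C$ with $C>0$, and $a<b$ be such that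
$$\theta_\gamma(x_\xi)\le a\ \text{ if }\xi<\gamma,\qquad\theta_\gamma(x_\xi)\ge b\ \text{ if }\xi\ge\gamma. \tag{5}$$
Then there is a stationary $D\subseteq\omega_2$ with $\|\sum_{\delta\in F}c_\delta x_\delta\|\ge\frac{b-a}{2C}\sum_{\delta\in F}|c_\delta|$ for all finite $F\subset D$ and $c_\delta\in\mathbb R$.

**Theorem C.** If $B$ is a tightly $\sigma$-filtered Boolean algebra with Stone space $K$, then $C(K)$ contains no isomorphic copy of $C[0,\omega_2]$. The same holds for every tightly $\sigma$-filtered Banach space. In particular it holds for $C(\mathfrak K)$ and $\mathfrak X$.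

So the answer to the problem is yes: non-containment is a theorem of ZFC + "$\mathfrak c$ is regular", and regularity is used only to have $\mathfrak B$ and $\mathfrak X$.

**Theorem D.** For an ordinal $\alpha$ the following are equivalent: $\alpha<\omega_2$; $C(\mathfrak K)$ contains $C[0,\alpha]$ isomorphically; $C(\mathfrak K)$ contains $C[0,\alpha]$ isometrically. The same holds for $\mathfrak X$.

**Theorem E.** If $\mathfrak c\ge\omega_2$, then $C(\mathfrak K)$ contains $c_0(\omega_2)$ isometrically, while $\mathfrak X$ does not contain $c_0(\omega_2)$ isomorphically. So $C(\mathfrak K)$ is not isomorphic to any subspace of $\mathfrak X$.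

**Derivation of Theorem C from Theorems A and B.** Let $T:C[0,\omega_2]\to Z$ be an isomorphic embedding, where $Z=X$ is a tightly $\sigma$-filtered Banach space or $Z=C(K)$ as above. Put $x_\xi=Te_\xi$ $(\xi<\omega_2)$ and $C=\|T^{-1}\|$, the norm of the inverse on the range of $T$.

If $Z=X$, then $\|x_\xi-x_\zeta\|\ge1/C$ for $\xi\ne\zeta$, so Theorem A applies with $\varepsilon=1/C$. If $Z=C(K)$, let $\theta_\gamma$ be a Hahn–Banach extension to $C(K)$ of the functional $f\mapsto(T^{-1}f)(\gamma)$ on the range of $T$; then $\|\theta_\gamma\|\le C$. Moreover $\theta_\gamma(x_\xi)=e_\xi(\gamma)$ is $0$ for $\xi<\gamma$ and $1$ for $\xi\ge\gamma$, so Theorem B applies with $a=0$, $b=1$.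

In both cases we get a stationary $D$ with $\|\sum c_\delta x_\delta\|\ge\frac1{2C}\sum|c_\delta|$ on $D$. This contradicts Lemma 1. $\square$

It remains to prove A, B, D and E.

## 4. Closed sets of indices

The purpose of this section is to give every vector a countable "support", as in $\ell_1(\omega_2)$. The index set is the set of steps of the tower. A step $\alpha$ attaches its piece along $R_\alpha$, and $R_\alpha$ was itself built at earlier steps; a good support should contain those earlier steps.

**Banach case.** Let $\{X_\alpha:\alpha\le\lambda\}$ be a witnessing chain. For $\alpha<\lambda$ fix a separable $S_\alpha$ with $X_{\alpha+1}=\mathbf{PO}_{R_\alpha}[S_\alpha,X_\alpha]$, $R_\alpha=S_\alpha\cap X_\alpha$. For $\Gamma\subseteq\lambda$ let $X(\Gamma)$ be the closed linear span of $\bigcup_{\beta\in\Gamma}S_\beta$. By induction $X_\alpha=X(\alpha)$, where $\alpha=\{\beta:\beta<\alpha\}$: at $0$ both are $\{0\}$, at successors $X_{\alpha+1}$ is the closed span of $X_\alpha\cup S_\alpha$, and at limits both are closures of unions. An element of $X(\alpha)$ is the limit of a sequence of finite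 sums of elements of the $S_\beta$, $\beta<\alpha$, so it lies in $X(\Gamma)$ for some countable $\Gamma\subseteq\alpha$. As $R_\alpha$ is separable, there is a countable $a(\alpha)\subseteq\alpha$ with $R_\alpha\subseteq X(a(\alpha))$.

**Boolean case.** Let $\{B_\alpha:\alpha\le\lambda\}$ be a witnessing chain. Fix countable subalgebras $S_\alpha$ with $B_{\alpha+1}=\mathbf{PO}_{R_\alpha}[S_\alpha,B_\alpha]$, $R_\alpha=S_\alpha\cap B_\alpha$. Let $B(\Gamma)$ be the subalgebra generated by $\bigcup_{\beta\in\Gamma}S_\beta$, so $B(\emptyset)=\{0,1\}$. By induction $B_\alpha=B(\alpha)$. Each element of $B(\alpha)$ uses finitely many $S_\beta$, and $R_\alpha$ is countable, so there is a countable $a(\alpha)\subseteq\alpha$ with $R_\alpha\subseteq B(a(\alpha))$. Put $X=C(K)$, identify $b\in B$ with a clopen subset of $K$, and let $X(\Gamma)$ be the closed linear span of $\{1_b:b\in B(\Gamma)\}$.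

**Definition.** In both cases $\Gamma\subseteq\lambda$ is *closed* if $a(\alpha)\subseteq\Gamma$ for all $\alpha\in\Gamma$.

**Example.** In the towers for $\ell_1(\omega_2)$ and for the free algebra we may take $a(\alpha)=\emptyset$, so every set is closed. For a chain $E_0\subseteq E_1\subseteq\cdots$ of separable spaces with $S_i=E_{i+1}$ and $R_i=E_i$, the choice $a(i)=i$ $(i<\omega_1)$ is allowed, and with this choice the closed sets are exactly the initial segments.

The following facts hold in both cases. Unions and intersections of closed sets are closed. Every countable set lies in a countable closed set: add $a(\alpha)$ for all its elements $\alpha$, and repeat $\omega$ times. If $\Gamma$ is closed and $\alpha\in\Gamma$, then $a(\alpha)\subseteq\Gamma\cap\alpha$. We have $X(\lambda)=X$ (in the Boolean case by Stone–Weierstrass), $X(\Gamma)$ grows with $\Gamma$, and $\operatorname{dens}X(\Gamma)\le|\Gamma|+\omega$. Each $x\in X$ lies in $X(N)$ for some countable closed $N$: $x$ is a limit of a sequence of vectors each of which uses finitely many indices, and we close up the resulting countable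 set.

## 5. Gluing functionals across a tower

In $\ell_1(\omega_2)$ we could prescribe a functional separately on disjoint sets of coordinates. The substitute is a gluing statement: functionals given on $X(\Gamma_1)$ and $X(\Gamma_2)$ that agree on $X(\Gamma_1\cap\Gamma_2)$ have a common extension *with the same bound*. For Banach towers the class of functionals is a ball. For Boolean towers we shall need another class, and Section 7 explains why. We state the proposition for both at once. For $C>0$ define $\mathcal P=\mathcal P_C$ as follows.

- Banach case: $\mathcal P=\{\theta\in X^*:\|\theta\|\le C\}$.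
- Boolean case: $\mathcal P=\{(p,q):p,q\in C(K)^*,\ p,q\ge0,\ p(1)+q(1)\le C\}$.

In the Boolean case, elements of $\mathcal P$ "agree" on a subspace if they agree there in both coordinates. For $\pi=(p,q)$ we write $\pi(x)=p(x)-q(x)$. Since a positive functional has norm equal to its value at $1$, $|\pi(x)|\le C\|x\|$. In both cases $\mathcal P$ is compact in the (product) weak$^*$ topology, being a weak$^*$ closed part of a ball or of a product of balls.

**Proposition 3 (gluing).** If $\Gamma_1,\Gamma_2$ are closed and $\pi_1,\pi_2\in\mathcal P$ agree on $X(\Gamma_1\cap\Gamma_2)$, then some $\pi\in\mathcal P$ agrees with $\pi_i$ on $X(\Gamma_i)$ for $i=1,2$.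

**Proof in the Banach case.** We climb the tower. By recursion on $\alpha\le\lambda$ we build functionals $\theta^\alpha$ on $X_\alpha$, each extending the earlier ones, with
$$\|\theta^\alpha\|\le C\quad\text{and}\quad\theta^\alpha=\pi_i\ \text{ on }X(\Gamma_i\cap\alpha),\quad i=1,2. \tag{6}$$

**Step 1: start and limits.** Put $\theta^0=0$. At a limit $\alpha$ take the union of the earlier functionals, which is bounded by $C$, and extend it continuously to $X_\alpha$. Since $X(\Gamma_i\cap\alpha)=\overline{\bigcup_{\beta<\alpha}X(\Gamma_i\cap\beta)}$, (6) persists.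

**Step 2: successors with $\alpha\notin\Gamma_1\cup\Gamma_2$.** Then $\Gamma_i\cap(\alpha+1)=\Gamma_i\cap\alpha$, and any Hahn–Banach extension of $\theta^\alpha$ works.

**Step 3: successors with $\alpha\in\Gamma_i$ for some $i$.** Here the value on $S_\alpha$ is dictated: put $\psi=\pi_i|_{S_\alpha}$. If $\alpha\in\Gamma_1\cap\Gamma_2$, then $S_\alpha\subseteq X(\Gamma_1\cap\Gamma_2)$, so $\psi$ does not depend on $i$. We must see that $\psi$ is compatible with $\theta^\alpha$. Because $\Gamma_i$ is closed, $R_\alpha\subseteq X(a(\alpha))\subseteq X(\Gamma_i\cap\alpha)$, and there $\theta^\alpha=\pi_i$. So $\psi$ and $\theta^\alpha$ agree on $R_\alpha=S_\alpha\cap X_\alpha$. Hence $\theta^{\alpha+1}(s+e)=\psi(s)+\theta^\alpha(e)$ is well defined on $S_\alpha+X_\alpha$: if $s+e=s'+e'$, then $s-s'=e'-e\in R_\alpha$. For every $r\in R_\alpha$,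
$$|\psi(s)+\theta^\alpha(e)|=|\psi(s+r)+\theta^\alpha(e-r)|\le C\big(\|s+r\|+\|e-r\|\big).$$
Taking the infimum over $r$ and using (4), we get $|\theta^{\alpha+1}(s+e)|\le C\|s+e\|$. Extend to $X_{\alpha+1}$ by density. If $\alpha\in\Gamma_j$, then $X(\Gamma_j\cap(\alpha+1))$ is the closed span of $X(\Gamma_j\cap\alpha)\cup S_\alpha$, so $\theta^{\alpha+1}=\pi_j$ there. If $\alpha\notin\Gamma_j$, then $\Gamma_j\cap(\alpha+1)=\Gamma_j\cap\alpha$ and nothing new is required. So (6) holds at $\alpha+1$.

Then $\pi=\theta^\lambda$ is as required. $\square$ (Banach case; the Boolean case is proved in Section 8.)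

From two pieces we pass to many. The next lemma uses only Proposition 3, so it holds in each case as soon as the proposition does.

**Lemma 4.** Let $N_\xi$ $(\xi<\omega_2)$ be countable closed sets, let $D,\Lambda$ be as in Lemma 2, and let $F\subset D$ be finite. Let $\pi_\delta\in\mathcal P$ $(\delta\in F)$ all agree on $X(\Lambda)$. Then there is $\pi\in\mathcal P$ agreeing with $\pi_\delta$ on $X(N_\delta)$ for each $\delta\in F$.

**Proof.** Note that $\Lambda$ is closed, as a union of sets $N_\xi$. We may assume $F\ne\emptyset$; let $F=\{\delta_1<\dots<\delta_n\}$ and $\Gamma^k=\Lambda\cup N_{\delta_1}\cup\dots\cup N_{\delta_k}$ for $0\le k\le n$. Each $\Gamma^k$ is closed, and for $k<n$ it is contained in $\Gamma_{\delta_{k+1}}$: by (2) $\Lambda\subseteq\Gamma_{\delta_{k+1}}$, and $N_{\delta_j}\subseteq\Gamma_{\delta_{k+1}}$ for $j\le k$ by definition. So (2) gives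
$$\Gamma^k\cap N_{\delta_{k+1}}\subseteq\Gamma_{\delta_{k+1}}\cap N_{\delta_{k+1}}\subseteq\Lambda.$$
Put $\sigma_0=\pi_{\delta_1}$. Suppose $\sigma_k\in\mathcal P$ agrees with $\pi_{\delta_j}$ on $X(N_{\delta_j})$ for $j\le k$, and with the common restriction of the $\pi_\delta$ on $X(\Lambda)$. Then $\sigma_k$ and $\pi_{\delta_{k+1}}$ agree on $X(\Lambda)$, which contains $X(\Gamma^k\cap N_{\delta_{k+1}})$. Proposition 3 gives $\sigma_{k+1}\in\mathcal P$ agreeing with $\sigma_k$ on $X(\Gamma^k)$ and with $\pi_{\delta_{k+1}}$ on $X(N_{\delta_{k+1}})$. It has the required properties for $k+1$. Take $\pi=\sigma_n$. $\square$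

## 6. Proof of Theorem A: functionals that vanish on $X(\Lambda)$

**Step 1: reduce to vectors far from a small subspace.** Choose countable closed $N_\xi$ with $x_\xi\in X(N_\xi)$, and $D,\Lambda$ from Lemma 2. Let $Y=X(\Lambda)$. Then $\operatorname{dens}Y\le\omega_1$; let $\{y_j:j<\omega_1\}$ be dense in $Y$. If $\operatorname{dist}(x_\delta,Y)<\varepsilon/2$, then $\|x_\delta-y_j\|<\varepsilon/2$ for some $j$. Different $\delta$ need different $j$, since otherwise two of the $x_\delta$ would be at distance less than $\varepsilon$. So $\operatorname{dist}(x_\delta,Y)\ge\varepsilon/2$ for all but at most $\omega_1$ many $\delta\in D$. Remove these; $D$ stays stationary.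

**Step 2: norming functionals with independent signs.** For $\delta\in D$ the Hahn–Banach theorem gives $\theta_\delta\in X^*$ with $\|\theta_\delta\|\le1$, $\theta_\delta|_Y=0$ and $\theta_\delta(x_\delta)=\operatorname{dist}(x_\delta,Y)\ge\varepsilon/2$. Let $F\subset D$ be finite and $c_\delta\in\mathbb R$. The functionals $\operatorname{sgn}(c_\delta)\theta_\delta$ all vanish on $Y$, so they agree there. By Lemma 4 with $C=1$ there is $\theta$ with $\|\theta\|\le1$ that agrees with $\operatorname{sgn}(c_\delta)\theta_\delta$ on $X(N_\delta)\ni x_\delta$ for every $\delta\in F$. Thus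
$$\Big\|\sum_{\delta\in F}c_\delta x_\delta\Big\|\ge\theta\Big(\sum_{\delta\in F}c_\delta x_\delta\Big)=\sum_{\delta\in F}|c_\delta|\,\theta_\delta(x_\delta)\ge\frac\varepsilon2\sum_{\delta\in F}|c_\delta|.$$

**Step 3: copies of $\ell_1(\omega_2)$.** Let $Z\subseteq X$ be a subspace of density $\ge\omega_2$. If $\xi<\omega_2$ and $x_\zeta$ $(\zeta<\xi)$ are chosen in $Z$, their closed span has density at most $\omega_1$, so it is a proper subspace of $Z$. Riesz's lemma gives a unit vector $x_\xi\in Z$ at distance at least $\frac12$ from it. The family $(x_\xi)_{\xi<\omega_2}$ is $\frac12$-separated, so there is a stationary $D$ with $\frac14\sum|c_\delta|\le\|\sum c_\delta x_\delta\|\le\sum|c_\delta|$ on $D$. Since $|D|=\omega_2$, the closed span of $\{x_\delta:\delta\in D\}$ is isomorphic to $\ell_1(\omega_2)$. $\square$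

**Remark.** The constant $\varepsilon/2$ is optimal: in the tightly $\sigma$-filtered space $\ell_1(\omega_2)$ the unit vectors are $2$-separated and have norm $1$, so no constant larger than $1=\varepsilon/2$ is possible.

So both guesses are correct for $\mathfrak X$.

## 7. What fails in $C(K)$: four points, and $c_0(\omega_2)$

A sensible person now repeats Section 6 in $C(K)$, with functionals of norm at most $1$ that vanish on $X(\Lambda)$. Everything works except one thing, the gluing of norm-bounded functionals.

**Example (gluing with norm control fails).** Let $B$ be the algebra of all subsets of $\{1,2,3,4\}$. Let $R$ have atoms $\{1,2\},\{3,4\}$, let $S$ have atoms $\{1\},\{2\},\{3,4\}$, and let $A$ have atoms $\{1,2\},\{3\},\{4\}$. Then $B=\mathbf{PO}_R[S,A]$. Indeed $S\cup A$ generates $B$ and $S\cap A=R$. For (3), let $a\in A$ and $s\in S$ be disjoint and let $r$ be the union of the atoms of $R$ that meet $a$. If $a$ meets $\{1,2\}$, it contains $\{1,2\}$, so $s\cap\{1,2\}=\emptyset$. If $a$ meets $\{3,4\}$, then $s$ does not contain $\{3,4\}$, so $s\cap\{3,4\}=\emptyset$. Hence $a\subseteq r$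 and $s\cap r=\emptyset$.

Let $\varphi_1(x)=\frac12(x(1)-x(2))$ and $\varphi_2(x)=\frac12(x(3)-x(4))$. Both have norm $1$ and vanish on the functions that are measurable with respect to $R$. Let $f=1_{\{1\}}-1_{\{2\}}$, which is $S$-measurable, and $g=1_{\{3\}}-1_{\{4\}}$, which is $A$-measurable. If $\varphi$ agrees with $\varphi_1$ on the $S$-measurable functions and with $\varphi_2$ on the $A$-measurable ones, then $\varphi(f+g)=1+1=2$ while $\|f+g\|=1$. So $\|\varphi\|\ge2$. With $2n$ points in $n$ pairs, a common extension of the $n$ corresponding functionals takes the value $n$ at $\sum_j(1_{\{2j-1\}}-1_{\{2j\}})$, a function of norm $1$, so no bound survives.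

The failure is not a weakness of the method: when $\mathfrak c\ge\omega_2$, guess 2 itself is false for $C(\mathfrak K)$. We show this by proving Theorem E.

**Proof of Theorem E.** Let $\mathfrak c\ge\omega_2$.

**Step 1: an algebra with many disjoint points attached to a Cantor set.** Let $x_\beta$ $(\beta<\omega_2)$ be distinct points of $2^\omega$, and let $\Omega=2^\omega\sqcup\{p_\beta:\beta<\omega_2\}$. For clopen $c\subseteq2^\omega$ put $\hat c=c\cup\{p_\beta:x_\beta\in c\}$. The map $c\mapsto\hat c$ respects complements, unions and intersections. For $\alpha\le\omega_2$ let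
$$A_\alpha=\{\hat c\,\triangle\,F:c\subseteq2^\omega\text{ clopen},\ F\subset\{p_\beta:\beta<\alpha\}\text{ finite}\}.$$
The complement of $\hat c\,\triangle\,F$ is $(\Omega\setminus\hat c)\,\triangle\,F$, and $(\hat c\,\triangle\,F)\cap(\hat d\,\triangle\,G)$ differs from $\hat c\cap\hat d$ by a subset of $F\cup G$. So the $A_\alpha$ are subalgebras of $\mathcal P(\Omega)$, increasing, with unions at limits. Since $A_0=\{\hat c\}$ is countable, $\{0,1\}\subseteq A_0$ is posex.

**Step 2: each $A_\alpha\subseteq A_{\alpha+1}$ $(\alpha<\omega_2)$ is posex.** Let $S$ be the algebra generated by $A_0$ and $\{p_\alpha\}$, that is, $S=\{\hat d\,\triangle\,G:d\text{ clopen},\ G\subseteq\{p_\alpha\}\}$. It is countable, and $S\cup A_\alpha$ generates $A_{\alpha+1}$. If $\hat d\,\triangle\,G=\hat c\,\triangle\,F$ with $G\subseteq\{p_\alpha\}$ and $F\subset\{p_\beta:\beta<\alpha\}$, intersecting with $2^\omega$ gives $d=c$, hence $G=F=\emptyset$. So $S\cap A_\alpha=A_0$.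

To check (3), let $a=\hat c\,\triangle\,F\in A_\alpha$ and $s=\hat d\,\triangle\,G\in S$ with $a\cap s=\emptyset$. Intersecting with $2^\omega$ gives $c\cap d=\emptyset$. Let $F'=\{x_\beta:p_\beta\in a\setminus\hat c\}$. Such $p_\beta$ are in $F$, so $F'$ is finite and only $\beta<\alpha$ occur. For such $\beta$ we have $p_\beta\notin s$ and $p_\beta\notin G$, so $p_\beta\notin\hat d$, that is, $x_\beta\notin d$. Let $G'=\{x_\alpha\}$ if $p_\alpha\in s\setminus\hat d$, and $G'=\emptyset$ otherwise. In the first case $p_\alpha\notin a$ and $p_\alpha\notin F$, so $p_\alpha\notin\hat c$, that is, $x_\alpha\notin c$; also $x_\alpha\notin F'$, because the points $x_\beta$ are distinct.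

So $c\cup F'$ and $d\cup G'$ are disjoint closed subsets of $2^\omega$. Choose a clopen $e\supseteq c\cup F'$ disjoint from $d\cup G'$, and let $r=\hat e\in A_0$. Then $a\subseteq r$: on $2^\omega$ because $c\subseteq e$; and if $p_\beta\in a$, then $x_\beta\in c$ or $x_\beta\in F'$, so $x_\beta\in e$. Also $s\cap r=\emptyset$: on $2^\omega$ because $d\cap e=\emptyset$; and if $p_\beta\in s$, then $x_\beta\in d$, or $\beta=\alpha$ and $x_\alpha\in G'$, so $x_\beta\notin e$.

**Step 3: embed into $\mathfrak B$.** For $\alpha<\omega_2$ we have $|A_\alpha|\le\omega_1<\mathfrak c$. Starting from $\{0,1\}\subseteq\mathfrak B$, property (3) of $\mathfrak B$ gives an embedding of $A_0$ and then, by recursion with unions at limits, compatible embeddings $A_\alpha\to\mathfrak B$ for all $\alpha\le\omega_2$. The images of the sets $\{p_\beta\}$, $\beta<\omega_2$, are $\omega_2$ nonzero pairwise disjoint elements $b_\beta$. For finite sums $\|\sum c_\beta1_{b_\beta}\|=\max|c_\beta|$, so the closed span of the $1_{b_\beta}$ is isometric to $c_0(\omega_2)$.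

**Step 4: $\mathfrak X$ does not contain $c_0(\omega_2)$.** Suppose $T:c_0(\omega_2)\to\mathfrak X$ is an isomorphic embedding. The images $x_\xi$ of the unit vectors are $\varepsilon$-separated with $\varepsilon=1/\|T^{-1}\|$. With $D$ from Theorem A and $\delta_1<\dots<\delta_n$ in $D$, we get $\|T\|\ge\|x_{\delta_1}+\dots+x_{\delta_n}\|\ge n\varepsilon/2$ for all $n$, a contradiction. If $C(\mathfrak K)$ were isomorphic to a subspace of $\mathfrak X$, then $\mathfrak X$ would contain $c_0(\omega_2)$. $\square$

Therefore the proof for $C(K)$ must use more than separation of the vectors $Te_\xi$. It must use their order, which is what (5) records.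

## 8. Gluing positive functionals across a Boolean tower

The repair of the gluing step is to glue only positive functionals. Their norm is the value at $1$, and $1$ lies in every $X(\Gamma)$, so the norm cannot grow. A signed functional is represented by the pair of its positive and negative parts, and we demand agreement of *both* parts. In the four-point example the pairs are $(\frac12\delta_1,\frac12\delta_2)$ and $(\frac12\delta_3,\frac12\delta_4)$, where $\delta_j$ is evaluation at $j$; their first coordinates take the values $\frac12$ and $0$ at $1_{\{1,2\}}$, so they do not agree over $R$, and the obstruction is gone.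

**Proof of Proposition 3 in the Boolean case.** Put $R=B(\Gamma_1\cap\Gamma_2)$; it is contained in $B(\Gamma_1)\cap B(\Gamma_2)$.

**Step 1: gluing points.** *If homomorphisms $h_i:B(\Gamma_i)\to\{0,1\}$ $(i=1,2)$ agree on $R$, they have a common extension $h:B\to\{0,1\}$.* We climb the tower again, building increasing homomorphisms $h^\alpha:B_\alpha\to\{0,1\}$ with $h^\alpha=h_i$ on $B(\Gamma_i\cap\alpha)$. There is only one choice on $B_0=\{0,1\}$, and at limits we take unions. If $\alpha\notin\Gamma_1\cup\Gamma_2$, take any extension of $h^\alpha$ to $B_{\alpha+1}$.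

Let $\alpha\in\Gamma_i$ and $g=h_i|_{S_\alpha}$. If $\alpha\in\Gamma_1\cap\Gamma_2$, then $S_\alpha\subseteq R$, so $g$ is independent of $i$. As $\Gamma_i$ is closed, $R_\alpha\subseteq B(a(\alpha))\subseteq B(\Gamma_i\cap\alpha)$, so $g$ and $h^\alpha$ agree on $R_\alpha$. We claim that $s\wedge c\ne0$ whenever $s\in S_\alpha$, $c\in B_\alpha$, $g(s)=1$ and $h^\alpha(c)=1$. Otherwise (3) gives $r\in R_\alpha$ with $c\le r$ and $s\wedge r=0$. Then $h^\alpha(r)=1$, so $g(r)=1$ and $g(s\wedge r)=1$, a contradiction. Since $g^{-1}(1)$ and $(h^\alpha)^{-1}(1)$ are each closed under meets, their union has the finite intersection property and extends to an ultrafilter of $B_{\alpha+1}$. This ultrafilter gives a homomorphism $h^{\alpha+1}$ that is $1$ on both sets, and so extends both $g$ and $h^\alpha$. If $\alpha\in\Gamma_j$, then $B(\Gamma_j\cap(\alpha+1))$ is generated by $B(\Gamma_j\cap\alpha)\cup S_\alpha$, and homomorphisms are determined on generators, so $h^{\alpha+1}=h_j$ there. If $\alpha\notin\Gamma_j$, nothing new is required. Put $h=h^\lambda$.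

**Step 2: the push-out condition for $\Gamma_1,\Gamma_2$.** *If $c\in B(\Gamma_1)$, $d\in B(\Gamma_2)$ and $c\wedge d=0$, there is $r\in R$ with $c\le r$ and $d\wedge r=0$.* Suppose not. Then $\mathcal F=\{r\in R:c\le r\}$, which is closed under meets, satisfies $d\wedge r\ne0$ for all $r\in\mathcal F$. So there is an ultrafilter $u_2$ of $B(\Gamma_2)$ containing $\mathcal F\cup\{d\}$. Put $w=u_2\cap R$, an ultrafilter of $R$ with $w\supseteq\mathcal F$. If $t\in w$, then $c\wedge t\ne0$; otherwise $c\le-t$, so $-t\in\mathcal F\subseteq w$, which is impossible. So there is an ultrafilter $u_1$ of $B(\Gamma_1)$ containing $w\cup\{c\}$. Then $u_1\cap R\supseteq w$, hence $u_1\cap R=w$ because $w$ is an ultrafilter of $R$. The homomorphisms corresponding to $u_1$ and $u_2$ agree on $R$. By Step 1 some ultrafilter of $B$ contains $u_1\cup u_2$, hence both $c$ and $d$, which contradicts $c\wedge d=0$.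

**Step 3: gluing positive functionals.** *If $p_1,p_2\ge0$ in $C(K)^*$ agree on $X(\Gamma_1\cap\Gamma_2)$, there is $p\ge0$ in $C(K)^*$ with $p=p_i$ on $X(\Gamma_i)$ and $p(1)=p_1(1)=p_2(1)$.* The last equality makes sense because $1\in X(\Gamma_1\cap\Gamma_2)$. Let $V_i=\operatorname{span}\{1_b:b\in B(\Gamma_i)\}$. The key claim is:
$$f\in V_1,\ g\in V_2,\ f+g\ge0\ \Longrightarrow\ p_1(f)+p_2(g)\ge0. \tag{7}$$

To prove (7) we insert between $f$ and $-g$ a function that lives over $R$. Let $f$ be constant on the atoms of a finite algebra $A_1\subseteq B(\Gamma_1)$ and $g$ constant on the atoms of a finite algebra $A_2\subseteq B(\Gamma_2)$; write $f(c)$, $g(d)$ for the values on atoms. For atoms $c$ of $A_1$ and $d$ of $A_2$ with $c\wedge d=0$, choose $r_{cd}\in R$ by Step 2, so $c\le r_{cd}$ and $d\wedge r_{cd}=0$. Let $R_0\subseteq R$ be the finite algebra generated by all these $r_{cd}$.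

If $t$ is an atom of $R_0$ with $c\wedge t\ne0$ and $d\wedge t\ne0$, then $c\wedge d\ne0$. Indeed, if $c\wedge d=0$, then either $t\le r_{cd}$, which gives $d\wedge t=0$, or $t\wedge r_{cd}=0$, which gives $c\wedge t=0$.

For atoms $t$ of $R_0$ let $m_t=\min\{f(c):c\text{ an atom of }A_1,\ c\wedge t\ne0\}$, and let $\rho=\sum_tm_t1_t\in V_1\cap V_2$. Then $f\ge\rho$, by evaluating at a point of $c\wedge t$. Also $g\ge-\rho$: at a point of $d\wedge t$, let $m_t=f(c)$ with $c\wedge t\ne0$; then $c\wedge d\ne0$, so evaluating $f+g\ge0$ at a point of $c\wedge d$ gives $f(c)+g(d)\ge0$, that is, $g(d)\ge-m_t$. Since $\rho\in X(\Gamma_1\cap\Gamma_2)$,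
$$p_1(f)\ge p_1(\rho)=p_2(\rho)\ge-p_2(g),$$
which proves (7).

Now define $p(f+g)=p_1(f)+p_2(g)$ on $V_1+V_2$. If $f+g=f'+g'$, apply (7) to the pair $f-f'$, $g-g'$ and to its negative; both sums are $0\ge0$, so $p$ is well defined. It is linear, and by (7) positive. As $1\in V_1+V_2$ and $\|h\|\cdot1\pm h\ge0$, we get $|p(h)|\le p(1)\|h\|$ for $h\in V_1+V_2$. Extend $p$ to $C(K)$ by Hahn–Banach with norm $p(1)$. The extension is positive: if $0\le h\le1$, then $\|1-h\|\le1$, so $p(1)-p(h)=p(1-h)\le p(1)$ and $p(h)\ge0$. Finally $p=p_i$ on $V_i$, hence on $X(\Gamma_i)$ by continuity.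

**Step 4: pairs.** Let $\pi_i=(p_i,q_i)$. Applying Step 3 to $p_1,p_2$ and to $q_1,q_2$ gives $\pi=(p,q)$ agreeing with $\pi_i$ on $X(\Gamma_i)$, with $p(1)+q(1)=p_1(1)+q_1(1)\le C$. $\square$

Lemma 4 is now available in the Boolean case too.

## 9. Proof of Theorem B: two functionals that coincide on $X(\Lambda)$

Let us see what Lemma 4 now asks for. We need pairs $\pi_\delta$, one for each $\delta\in F$, that agree *in both coordinates* on $Y=X(\Lambda)$. If $\theta_\delta$ vanishes on $Y$, then $\theta_\delta^+=\theta_\delta^-$ on $Y$, so the pairs representing $\theta_\delta$ and $-\theta_\delta$ agree on $Y$. But for different $\delta$ the restrictions $\theta_\delta^+|_Y$ may differ, and the pigeonhole principle does not make them equal: $Y^*$ has at least $\mathfrak c$ elements, and we are interested in $\mathfrak c\ge\omega_2$.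

The order in (5) offers a way out: a single functional can serve all $\delta$ at once. One functional $\theta_{\gamma^*}$ is large at all $x_\xi$ with $\xi\ge\gamma^*$. A limit of the $\theta_\gamma$ as $\gamma$ grows to $\omega_2$ is small at all $x_\xi$. If these two agree on $Y$, then we may choose either of them at each $\delta$.

Here is the payoff in the simplest situation. Let $b_\xi$ $(\xi<\omega_2)$ be increasing in $B$, with $b_\xi\in B(N_\xi)$, $N_\xi$ countable closed, $D,\Lambda$ as in Lemma 2. Suppose that we have ultrafilters $u_0,u_\infty$ of $B$ with the same trace on $B(\Lambda)$, such that $b_\delta\in u_0$ and $b_\delta\notin u_\infty$ for all $\delta\in D$. For $\delta<\delta'$ in $D$ we have $N_\delta\cap N_{\delta'}\subseteq\Lambda$, so Step 1 of Section 8 glues $u_0\cap B(N_\delta)$ and $u_\infty\cap B(N_{\delta'})$ to an ultrafilter containing $b_\delta$ but not $b_{\delta'}$. This is absurd, because $b_\delta\le b_{\delta'}$. The proof below produces such a pair, with measures in place of points.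

**Proof of Theorem B.**

**Step 1: set up.** Choose countable closed $N_\xi$ with $x_\xi\in X(N_\xi)$, take $D,\Lambda$ from Lemma 2, and put $Y=X(\Lambda)$, so $\operatorname{dens}Y\le\omega_1$. Let $\pi_\gamma=(\theta_\gamma^+,\theta_\gamma^-)$, where $\theta_\gamma=\theta_\gamma^+-\theta_\gamma^-$ is the Jordan decomposition. Since $\theta_\gamma^+(1)+\theta_\gamma^-(1)=\|\theta_\gamma\|\le C$, we have $\pi_\gamma\in\mathcal P$, and $\pi_\gamma(x)=\theta_\gamma(x)$.

**Step 2: a small base for what $Y$ can see.** Let $\rho$ map $(p,q)\in\mathcal P$ to $(p|_Y,q|_Y)\in Y^*\times Y^*$, with the weak$^*$ topology on the target; $\rho$ is continuous. Let $\{y_j:j<\omega_1\}$ be dense in $Y$. On bounded sets the weak$^*$ topology is the topology of pointwise convergence on the $y_j$. So $\rho(\mathcal P)$ has a base $\mathcal W$ with $|\mathcal W|\le\omega_1$: the sets given by finitely many conditions $p(y_j)\in I$, $q(y_j)\in J$ with $I,J$ open intervals with rational endpoints.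

**Step 3: an index $\gamma^*$ that recurs as far as $Y$ can see.** Consider those $W\in\mathcal W$ for which $\{\gamma<\omega_2:\rho(\pi_\gamma)\in W\}$ is bounded in $\omega_2$. There are at most $\omega_1$ of them, so the union of these sets is bounded. Choose $\gamma^*<\omega_2$ above that bound, and let $\pi_0=\pi_{\gamma^*}$, $\tau=\rho(\pi_0)$. If $W\in\mathcal W$ and $\tau\in W$, then $\gamma^*$ belongs to $\{\gamma:\rho(\pi_\gamma)\in W\}$, so this set is not one of the bounded ones. It is unbounded in $\omega_2$.

**Step 4: the limit functional.** For $W\in\mathcal W$ with $\tau\in W$ and $\beta<\omega_2$, pick $\gamma(W,\beta)>\beta$ with $\rho(\pi_{\gamma(W,\beta)})\in W$. The pairs $(W,\beta)$ are directed by reverse inclusion in $W$ and $\le$ in $\beta$. By compactness of $\mathcal P$ the net $(\pi_{\gamma(W,\beta)})$ has a subnet converging to some $\pi_\infty\in\mathcal P$. We claim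
$$\rho(\pi_\infty)=\tau=\rho(\pi_0),\qquad\pi_\infty(x_\xi)\le a\ \ (\xi<\omega_2),\qquad\pi_0(x_\xi)\ge b\ \ (\xi\ge\gamma^*). \tag{8}$$
The first statement holds because $\rho(\pi_{\gamma(W,\beta)})\in W$ forces the net $\rho(\pi_{\gamma(W,\beta)})$ to converge to $\tau$, and $\rho$ is continuous. For the second, $\pi_{\gamma(W,\beta)}(x_\xi)=\theta_{\gamma(W,\beta)}(x_\xi)\le a$ once $\beta\ge\xi$, by (5), and $\pi\mapsto\pi(x_\xi)$ is continuous. The third is (5) for $\gamma=\gamma^*$.

**Step 5: choose freely at each $\delta$.** Let $D'=\{\delta\in D:\delta\ge\gamma^*\}$, which is stationary. Let $F\subset D'$ be finite and $c_\delta\in\mathbb R$ $(\delta\in F)$. Any choice of $\pi_\delta\in\{\pi_0,\pi_\infty\}$ $(\delta\in F)$ gives elements of $\mathcal P$ that agree on $Y=X(\Lambda)$ in both coordinates, by (8). So Lemma 4 gives $\pi^1\in\mathcal P$ with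
$$\pi^1(x_\delta)=\pi_0(x_\delta)\ \text{ if }c_\delta\ge0,\qquad\pi^1(x_\delta)=\pi_\infty(x_\delta)\ \text{ if }c_\delta<0,$$
and $\pi^2\in\mathcal P$ with the two roles interchanged. For $c_\delta\ge0$ the number $c_\delta(\pi^1-\pi^2)(x_\delta)$ is $c_\delta(\pi_0-\pi_\infty)(x_\delta)$, and for $c_\delta<0$ it is $c_\delta(\pi_\infty-\pi_0)(x_\delta)$; in both cases it equals $|c_\delta|(\pi_0-\pi_\infty)(x_\delta)$. Since $|\pi^1(x)|,|\pi^2(x)|\le C\|x\|$,
$$2C\Big\|\sum_{\delta\in F}c_\delta x_\delta\Big\|\ge(\pi^1-\pi^2)\Big(\sum_{\delta\in F}c_\delta x_\delta\Big)=\sum_{\delta\in F}|c_\delta|\big(\pi_0(x_\delta)-\pi_\infty(x_\delta)\big)\ge(b-a)\sum_{\delta\in F}|c_\delta|.$$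
So $D'$ is the stationary set we want. $\square$

With the derivation in Section 3, Theorem C is proved.

**Remark (chains).** Theorem B also shows that a tightly $\sigma$-filtered $B$ has no strictly increasing chain $(b_\xi)_{\xi<\omega_2}$, in accordance with the Dow–Hart theorem for $\mathfrak B$. Given such a chain, let $x_\xi=1_{b_\xi}$, and let $\theta_\gamma$ be evaluation at a point of $b_\gamma\setminus\bigcup_{\xi<\gamma}b_\xi$. For $\gamma>0$ such a point exists: otherwise, by compactness, $b_\gamma\le b_\xi$ for some $\xi<\gamma$. For $\gamma=0$ start with $b_0\ne0$, dropping the first element if necessary. Then (5) holds with $a=0$, $b=1$, $C=1$, and the resulting bound $\frac12\sum|c_\delta|$ is violated by the alternating sums of the $1_{b_\delta}$, which have norm $1$.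

## 10. Lengths below $\omega_2$: proof of Theorem D

**Step 1: $\alpha\ge\omega_2$ is excluded.** The interval $[0,\omega_2]$ is clopen in $[0,\alpha]$, so extending functions by $0$ embeds $C[0,\omega_2]$ in $C[0,\alpha]$. By Theorem C neither $C(\mathfrak K)$ nor $\mathfrak X$ contains $C[0,\alpha]$ isomorphically. Since an isometric copy is an isomorphic copy, it remains to embed $C[0,\alpha]$ isometrically for $\alpha<\omega_2$. As already seen in Section 2, extensions of countable or separable pieces are posex whatever they are.

**Step 2: $\alpha<\omega_2$, in $C(\mathfrak K)$.** The clopen algebra $A$ of $[0,\alpha]$ is generated by the sets $[0,\beta]$, so $|A|\le\omega_1$. Write $A=\bigcup_{i<\omega_1}A_i$ as a continuous increasing union of countable subalgebras with $A_0=\{0,1\}$. Each $A_i\subseteq A_{i+1}$ is posex with $S=A_{i+1}$, $R=A_i$, taking $r=a$ in (3). Since $|A_i|\le\omega<\mathfrak c$, property (3) of $\mathfrak B$ gives by recursion, with unions at limits, compatible embeddings $A_i\to\mathfrak B$, hence an embedding $A\to\mathfrak B$. Dually, $\mathfrak K$ maps continuously onto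 the Stone space of $A$, which is $[0,\alpha]$ because $[0,\alpha]$ is compact and zero-dimensional. Composition with this surjection embeds $C[0,\alpha]$ isometrically into $C(\mathfrak K)$.

**Step 3: $\alpha<\omega_2$, in $\mathfrak X$.** The space $C[0,\alpha]$ has density at most $\omega_1$; let $\{d_i:i<\omega_1\}$ be dense in it and let $E_i$ be the closed span of $\{d_j:j<i\}$. These are separable, increasing, continuous at limits, and $E_0=\{0\}$. Their union is closed, because a convergent sequence from the union lies in one $E_i$ together with its limit; so the union is $C[0,\alpha]$. Each $E_i\subseteq E_{i+1}$ is posex with $S=E_{i+1}$, $R=E_i$: in (4) the choice $r=e$ attains the infimum, and the other inequality is the triangle inequality. Since $\operatorname{dens}E_i\le\omega<\mathfrak c$, the extension property of $\mathfrak X$ gives by recursion compatible isometric embeddings $E_i\to\mathfrak X$; at limits take the union and extend to the closure. Their union embeds $C[0,\alpha]$ isometrically in $\mathfrak X$. $\square$
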